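\title{Global rigidity of discus-and-hole graphs with one discus}

\begin{abstract}
A discus-and-hole graph is obtained from a triangulated sphere by cutting out discs and gluing a double cone to the boundaries of some of the holes. We prove that such a graph with exactly one discus is generically globally rigid in $\mathbb R^3$ if and only if it is $4$-connected and redundantly rigid. In fact redundant rigidity alone suffices, and it is equivalent to an edge count: the graph is not the discus itself, and every nonempty set $X$ of vertices outside the discus meets at least $3|X|+1$ edges. The proof pins the vertices of the discus and constructs, by contracting edges of the remaining planar graph, an infinitesimally rigid placement with an equilibrium stress whose stress matrix has maximal rank.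
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. A \emph{framework} in $\mathbb R^3$ is a pair $(\Gamma,p)$ of a graph $\Gamma=(V,E)$ and a placement $p\colon V\to\mathbb R^3$; the edges are thought of as rigid bars and the vertices as joints. An \emph{infinitesimal motion} of $(\Gamma,p)$ is a map $m\colon V\to\mathbb R^3$ with
\[
(p_i-p_j)\cdot(m_i-m_j)=0\qquad\text{for all } ij\in E,
\]
that is, an assignment of velocities that preserves all bar lengths to first order. The motions $m_i=Ap_i+t$ with $A$ skew-symmetric and $t\in\mathbb R^3$ come from isometries of space and are called \emph{trivial}; the framework is \emph{infinitesimally rigid} if it has no other motions. The graph $\Gamma$ is \emph{$3$-rigid} if $(\Gamma,p)$ is infinitesimally rigid for some $p$. It is \emph{minimally $3$-rigid} if moreover $\Gamma-f$ is not $3$-rigid for any edge $f$, and \emph{redundantly rigid} if $\Gamma-f$ is $3$-rigid for every edge $f$. A placement is \emph{generic} if its $3|V|$ coordinates are algebraically independent over $\mathbb Q$, and $\Gamma$ is \emph{generically globally rigid} if, for a generic placement $p$, every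 framework $(\Gamma,q)$ in $\mathbb R^3$ with the same edge lengths as $(\Gamma,p)$ is congruent to $(\Gamma,p)$. Thus rigidity asks whether the edge lengths determine the shape locally, and global rigidity asks whether they determine it outright.

\begin{theorem}[Hendrickson]\label{thm:hendrickson}
A generically globally rigid graph in $\mathbb R^3$ with at least $5$ vertices is $4$-connected and redundantly rigid.
\end{theorem}

The first condition excludes a separation by three vertices, where one part can be reflected in the plane through the three points without changing any edge length. It does not follow from the second condition in general: two copies of $K_5$ glued along a triangle form a redundantly rigid graph (after deleting any edge, both halves are still rigid and share three vertices) which is separated by that triangle. One may ask for which families of graphs the two necessary conditions are also sufficient.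

A triangulated sphere with $\nu$ vertices has $3\nu-6$ edges, which is the least number that a $3$-rigid graph on $\nu$ vertices can have; it has no edge to spare. The following construction removes edges in some places and adds them in others. A \emph{block-and-hole graph} is built in three steps: (1) triangulate a sphere; (2) remove the interiors of some triangulated discs to create holes; (3) adjoin minimally $3$-rigid graphs, the \emph{blocks}, to the boundaries of some of the resulting holes. A \emph{discus} on a boundary cycle $C$ is the double cone over $C$: two new vertices, each joined to every vertex of $C$. It is minimally $3$-rigid (Lemma~\ref{lem:discus}). A \emph{discus-and-hole graph} is a block-and-hole graph in which every block is a discus; the remaining boundary cycles bound holes.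

Suppose that $G$ has one discus, on a cycle of length $n$, and holes bounded by cycles of lengths $n_1,\dots,n_r$. If the graph $H$ left after step (2) is connected, Euler's formula gives $3|V(H)|-6=|E(H)|+\sum_f(\ell_f-3)$, the sum running over the faces $f$ of $H$ and $\ell_f$ being the length of $f$. The discus adds two vertices and $2n$ edges, so
\[
|E(G)|-\bigl(3|V(G)|-6\bigr)=(n-3)-\sum_{j=1}^r(n_j-3).
\]
The discus supplies $n-3$ spare edges and a hole of length $n_j$ uses up $n_j-3$ of them. Whether the surplus reaches every part of the graph depends on how the holes lie relative to the discus. The following problem is posed by Chen, Cruickshank and Kitson \cite{CCK}: \emph{if $G$ is a discus-and-hole graph with exactly one discus, is $G$ generically globally rigid in $\mathbb R^3$ if and only if it is $4$-connected and redundantly rigid?} We prove that it is.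

\paragraph{Setting.} Throughout, $G$ is a discus-and-hole graph with exactly one discus, and $H$ is the graph left after step (2). It is a simple graph embedded in the sphere, and one of its faces, $\Delta$, is bounded by the cycle $C$ of length $n\ge3$ to which the discus is glued. Let $D$ be the double cone over $C$ with new vertices $a,b$, so that $G=H\cup D$. We also write $C$ for the vertex set of the cycle, and put $I=V(H)\setminus C$. For $X\subseteq I$ let $e(X)$ be the number of edges of $H$ with at least one end in $X$.

\begin{theorem}\label{thm:main}
The following are equivalent: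
\begin{itemize}
\item[(a)] $G$ is generically globally rigid in $\mathbb R^3$;
\item[(b)] $G$ is $4$-connected and redundantly rigid in $\mathbb R^3$;
\item[(c)] $G$ is redundantly rigid in $\mathbb R^3$;
\item[(d)] $H\neq C$, and $e(X)\ge3|X|+1$ for every nonempty $X\subseteq I$.
\end{itemize}
Also, $G$ is $3$-rigid if and only if $e(X)\ge3|X|$ for every $X\subseteq I$.
\end{theorem}

The equivalence of (a) and (b) answers the problem. The proof uses only that $H$ is a simple plane graph in which the cycle $C$ bounds a face.

Condition (d) is what one would guess by counting. The discus is rigid, so we may regard its vertices as fixed; a set $X\subseteq I$ then has $3|X|$ degrees of freedom, and only the edges meeting $X$ can remove them. If $H=C$, then $G=D$ has no edge to spare. If $I=\emptyset$ and $C$ has a chord, (d) holds, and so it does if $I$ is a single vertex of degree at least $4$. The count also explains why $4$-connectivity comes for free here: if $X\subseteq I$ is the set of vertices inside a triangle of $H$, then the plane graph formed by $X$ and the triangle has at most $3(|X|+3)-6$ edges, so $e(X)\le3|X|$ and (d) fails. Lemma~\ref{lem:four} extends this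 to all separations of a part of $I$ by three vertices.

\paragraph{Plan of the proof.} The implications (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d) are short, and the work is in (d)$\Rightarrow$(a). By a theorem of Connelly, recalled in Section~\ref{sec:stress}, it is enough to find one infinitesimally rigid placement of $G$ with an equilibrium stress whose stress matrix has rank $|V(G)|-4$. We split this rank into a part on $I$ and a part on the discus. The part on $I$ is a statement about planar graphs with pinned vertices, Proposition~\ref{prop:key}; Section~\ref{sec:anchored} states it and works out the case $|I|=2$, and Section~\ref{sec:reduction} derives the theorem from it. The proposition is proved in Section~\ref{sec:induction} by contracting an edge $uv$ and recovering the original graph as a limit in which the weight of $uv$ tends to infinity. Sections~\ref{sec:comb} and~\ref{sec:stiff} supply the combinatorics and the linear algebra of contraction.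

\section{Stresses and certificates of global rigidity}\label{sec:stress}

\subsection{Standard facts}

\paragraph{General points.} A property of points of $\mathbb R^N$ holds for a \emph{general} point if it holds outside the zero set of some nonzero polynomial. Finitely many such properties hold simultaneously on a dense open set, and if the polynomial has rational coefficients the property holds at every generic point. A rational function that is defined and nonzero at one point is defined and nonzero at a general point. We use this constantly: to obtain several nonvanishing conditions at once, it suffices to verify each at its own, often very degenerate, point of a common parameter space. In particular placements may have coinciding points.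

\paragraph{The rigidity matrix.} Let $|V|\ge5$. The \emph{rigidity matrix} $R(p)$ of $(\Gamma,p)$ has a row for each edge $ij$, with $p_i-p_j$ in the three columns of $i$, $p_j-p_i$ in those of $j$, and zeros elsewhere; its kernel is the space of infinitesimal motions. If $p$ spans $\mathbb R^3$ affinely, the trivial motions form a space of dimension $6$. If $p$ lies in a plane, all $m$ normal to the plane and the translations along it are motions, so the kernel has dimension at least $|V|+2\ge7$. Hence $\operatorname{rank}R(p)\le3|V|-6$ for every $p$, with equality if and only if $(\Gamma,p)$ is infinitesimally rigid, and then $p$ spans $\mathbb R^3$ affinely. The minors of $R(p)$ are polynomials over $\mathbb Q$, so a $3$-rigid graph is infinitesimally rigid at general and at every generic $p$.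

\paragraph{Stresses.} For weights $\omega\in\mathbb R^E$ the \emph{force} at a vertex $i$ is $\sum_{j\sim i}\omega_{ij}(p_j-p_i)$, as for springs of stiffness $\omega_{ij}$ and rest length zero. We call $\omega$ an \emph{equilibrium stress} if all forces vanish, that is, if $R(p)^T\omega=0$. The \emph{stress matrix} is the weighted Laplacian $\Omega=\sum_{ij\in E}\omega_{ij}(e_i-e_j)(e_i-e_j)^T$; thus $\Omega_{ij}=-\omega_{ij}$ for $i\ne j$ and the row sums are $0$. For an equilibrium stress, the constant vector and the three coordinate vectors of $p$ lie in $\ker\Omega$, so $\operatorname{rank}\Omega\le|V|-4$ if $p$ spans $\mathbb R^3$ affinely. Equality means that the affine images of $p$ are the only placements in equilibrium for $\omega$.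

\begin{theorem}[Connelly \cite{Connelly}]\label{thm:connelly}
If $(\Gamma,p)$ is a generic framework in $\mathbb R^3$ with an equilibrium stress whose stress matrix has rank $|V|-4$, then $(\Gamma,p)$ is globally rigid: every framework $(\Gamma,q)$ with the same edge lengths is congruent to it.
\end{theorem}

\paragraph{Resolving loads.} Let $(\Gamma,p)$ be infinitesimally rigid with $|E|=3|V|-6$, so that the rows of $R=R(p)$ are independent and span the orthogonal complement of the trivial motions. If $f\in(\mathbb R^3)^V$ satisfies $\sum_if_i\cdot m_i=0$ for every trivial motion $m$, then there is a unique $\sigma\in\mathbb R^E$ with $f_i+\sum_{j\sim i}\sigma_{ij}(p_j-p_i)=0$ for all $i$, namely $\sigma=(RR^T)^{-1}Rf$, which is rational in $(p,f)$.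

\paragraph{Schur complements.} If $M=\begin{pmatrix}P&Q\\Q^T&S\end{pmatrix}$ is symmetric and $P$ is invertible, the \emph{Schur complement} of $P$ is $M/P=S-Q^TP^{-1}Q$. The rank of $M$ is the size of $P$ plus the rank of $M/P$, and $(M/P)y$ is the second block of $M\binom xy$, where $x$ is the unique vector that makes the first block vanish.

\paragraph{Planar graphs and paths.} By Euler's formula a simple planar graph on $\nu$ vertices has at most $3\nu-6$ edges if $\nu\ge3$; hence at most $3\nu-5$ edges if $\nu\ge2$ and at most $3\nu-3$ edges if $\nu\ge1$. Menger's theorem says that if $A,B$ are vertex sets of a graph and no set of fewer than $\kappa$ vertices meets every path from $A$ to $B$, then there are $\kappa$ disjoint paths from $A$ to $B$, each meeting $A$ only in its first and $B$ only in its last vertex.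

\subsection{The count is necessary}

\begin{lemma}\label{lem:necessary}
If $G$ is $3$-rigid, then $e(X)\ge3|X|$ for all $X\subseteq I$. If $G$ is redundantly rigid, then condition \textup{(d)} of Theorem~\ref{thm:main} holds.
\end{lemma}

\begin{proof}
Let $V=V(G)$ and $\emptyset\ne X\subseteq I$; the edges of $G$ that meet $X$ are edges of $H$. Let $\Gamma$ be a $3$-rigid spanning subgraph of $G$ and $p$ generic. The edges of $\Gamma$ that miss $X$ lie in $V\setminus X\supseteq C\cup\{a,b\}$, which has at least $5$ vertices, so their rows have rank at most $3|V\setminus X|-6$. The whole matrix has rank $3|V|-6$, so at least $3|X|$ edges of $\Gamma$ meet $X$. For the first claim take $\Gamma=G$. For the second take $\Gamma=G-f$ with $f$ an edge meeting $X$, which exists by the first claim; this gives $e(X)\ge3|X|+1$. Finally, if $H=C$ then $G=D$ has $3n=3(n+2)-6$ edges and $G-f$ has too few edges to be $3$-rigid.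
\end{proof}

\subsection{Certified graphs}

Theorem~\ref{thm:connelly} needs a generic placement, at which stresses are hard to compute. An infinitesimally rigid placement, however special, does the same service, because near it the stress space depends rationally on the placement. Call a graph $\Gamma$ with $|V|\ge5$ \emph{certified} if for some $p$ the framework $(\Gamma,p)$ is infinitesimally rigid and has an equilibrium stress with $\operatorname{rank}\Omega=|V|-4$.

\begin{lemma}\label{lem:certified}
Let $\Gamma$ be certified. Then for every $p$ outside a proper algebraic set defined over $\mathbb Q$, the framework $(\Gamma,p)$ is infinitesimally rigid and has an equilibrium stress with $\operatorname{rank}\Omega=|V|-4$. In particular $\Gamma$ is generically globally rigid. Adding edges to $\Gamma$ gives a certified graph.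
\end{lemma}

\begin{proof}
Put $r=3|V|-6$ and let $(p^\circ,\omega^\circ)$ be as in the definition. Fix an $r\times r$ minor of $R(p)$ that is nonzero at $p^\circ$; it uses a set $B$ of $r$ edges and $r$ columns. Where this minor is nonzero the rank is $r$, so the chosen columns span the column space, and the $r$ corresponding equilibrium equations imply all others. There the stresses are parametrized by $t=\omega_{E\setminus B}$, and by Cramer's rule $\omega_B$ is a rational function of $(p,t)$ over $\mathbb Q$. Some minor of $\Omega$ of size $|V|-4$ is then a rational function of $(p,t)$ that is nonzero at $(p^\circ,\omega^\circ_{E\setminus B})$. Write its numerator as a polynomial in $t$ and pick a coefficient that is a nonzero polynomial in $p$. Where this coefficient and the first minor are nonzero, some $t$ gives $\operatorname{rank}\Omega\ge|V|-4$, and equality holds because $p$ spans $\mathbb R^3$ affinely. Every generic $p$ is of this kind, so Theorem~\ref{thm:connelly} applies to every generic $p$. New edges are given weight $0$.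
\end{proof}

Let $s_1s_2$ be an edge of $\Gamma$ and $s_3,s_4$ two further vertices. The \emph{$1$-extension} $\Gamma'$ is obtained by deleting $s_1s_2$ and adding a new vertex $w$ joined to $s_1,s_2,s_3,s_4$.

\begin{lemma}\label{lem:extension}
Let $|V|\ge5$. If $\Gamma$ is $3$-rigid, so is $\Gamma'$. If $\Gamma$ is certified, so is $\Gamma'$.
\end{lemma}

\begin{proof}
Let $p$ be a generic placement of $\Gamma$, write $p_j=p_{s_j}$, and put $p_w=\frac12(p_1+p_2)$. Let $m$ be an infinitesimal motion of $(\Gamma',p)$. The edges $ws_1$ and $ws_2$ are parallel to $p_2-p_1$ and give $(p_2-p_1)\cdot(m_{s_1}-m_w)=0=(p_2-p_1)\cdot(m_{s_2}-m_w)$. Subtracting, we see that $m|_V$ is a motion of $(\Gamma,p)$, hence trivial; we subtract this trivial motion and assume $m|_V=0$. Then $m_w$ is orthogonal to $p_2-p_1$, $p_3-p_w$ and $p_4-p_w$, whose determinant equals $\det[p_2-p_1,p_3-p_1,p_4-p_1]\ne0$. So $m_w=0$, and $(\Gamma',p)$ is infinitesimally rigid.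

Let $\Gamma$ be certified. By Lemma~\ref{lem:certified} and Theorem~\ref{thm:hendrickson}, $\Gamma-s_1s_2$ is $3$-rigid, so the row of $s_1s_2$ depends on the other rows and some stress of $(\Gamma,p)$ is nonzero on $s_1s_2$. Some stress has $\operatorname{rank}\Omega=|V|-4$, so a general element $\omega$ of the stress space has both properties. Put $\lambda=\omega_{s_1s_2}$, give $ws_1,ws_2$ the weight $2\lambda$ and $ws_3,ws_4$ the weight $0$, and keep the other weights. The force at $w$ is $0$, and the edge $ws_1$ exerts on $s_1$ the force $2\lambda(p_w-p_1)=\lambda(p_2-p_1)$ that $s_1s_2$ exerted before; the same holds at $s_2$. So this is a stress of $\Gamma'$. In its stress matrix $\Omega'$ the entry at $w$ is $4\lambda\neq0$, and with $e_j=e_{s_j}$ the two new weighted edges contribute to the Schur complement of this entry the matrix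
\[
2\lambda(e_1e_1^T+e_2e_2^T)-\frac{(2\lambda)^2}{4\lambda}(e_1+e_2)(e_1+e_2)^T=\lambda(e_1-e_2)(e_1-e_2)^T,
\]
which is the contribution of $s_1s_2$ to $\Omega$. So the Schur complement is $\Omega$, and $\operatorname{rank}\Omega'=1+|V|-4$.
\end{proof}

The discus itself carries no stress, but the smallest additions to it give certified graphs. These are the simplest cases of Theorem~\ref{thm:main}, and the general case will be reduced to them.

\begin{lemma}\label{lem:discus}
Let $D_n$ be the discus over a cycle $c_1\dots c_n$ with apexes $a,b$.
\begin{itemize}
\item[(i)] For $n\ge3$, $D_n$ is minimally $3$-rigid, and at an infinitesimally rigid placement its only equilibrium stress is $0$.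
\item[(ii)] For $n\ge4$, $D_n$ plus a chord of the cycle is certified.
\item[(iii)] For $n\ge4$, $D_n$ plus a vertex $w$ joined to four vertices of the cycle is certified.
\end{itemize}
\end{lemma}

\begin{proof}
The graph $K_5$ is certified. Five generic points give an infinitesimally rigid complete framework and have an affine dependence $\sum\lambda_i=0$, $\sum\lambda_ip_i=0$ with all $\lambda_i\ne0$. The weights $\omega_{ij}=\lambda_i\lambda_j$ satisfy $\sum_j\lambda_i\lambda_j(p_j-p_i)=0$, and $\Omega=-\lambda\lambda^T$ has rank $1=5-4$. Since $\omega$ is nonzero on every edge, $D_3=K_5-ab$ has the same rank as $K_5$ and is $3$-rigid.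

Call the following $1$-extension a \emph{lengthening}: delete a cycle edge $c_{j-1}c_{j+1}$ and add a vertex $c_j$ joined to $c_{j-1},c_{j+1},a,b$. It turns $D_{n-1}$ into $D_n$, so $D_n$ is $3$-rigid by Lemma~\ref{lem:extension}. As $D_n$ has $3n=3(n+2)-6$ edges, no edge can be removed, and at an infinitesimally rigid placement the rows of the rigidity matrix are independent. This proves (i).

From $K_5$ on $a,b,c_1,c_3,c_4$, deleting $ab$ and adding $c_2$ joined to $a,b,c_1,c_3$ gives $D_4+c_1c_3$. From this graph, deleting $c_1c_3$ and adding $w$ joined to $c_1,c_3,c_2,c_4$ gives $D_4+w$. For $n\ge5$ the graphs in (ii) and (iii) arise by a lengthening from graphs of the same kind with a cycle of length $n-1$. In (iii) take for $c_j$ a cycle vertex not adjacent to $w$. In (ii) the two arcs of the cycle between the ends of the chord have $n-2\ge3$ inner vertices in total, so one arc has at least two; take for $c_j$ one of these, so that the chord is still a chord of the shorter cycle. Lemma~\ref{lem:extension} and induction finish the proof.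
\end{proof}

\section{Anchored planar graphs}\label{sec:anchored}

The discus holds the vertices of $C$ in place and absorbs the forces that the rest of the graph exerts on them. So the edges inside $C$ play no role for the vertices of $I$, and of the face $\Delta$ we need only remember that all of $C$ lies on it. We record this by a vertex $o$ placed in $\Delta$.

\begin{definition}
An \emph{anchored planar graph} $(T,C)$ is a graph $T$ with a set $C\subseteq V(T)$ of \emph{anchors} and no edge inside $C$, such that the graph $T^+=T+o$, with $o$ a new vertex joined to all of $C$, is planar. The vertices of $I=V(T)\setminus C$ are \emph{interior}; we put $k=|I|$ and $E=E(T)$. For $X\subseteq I$ let $e(X)$ be the number of edges meeting $X$ and let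
\[
\rho(X)=e(X)-3|X|
\]
be its \emph{surplus}. For $j\in\{0,1\}$ we call $T$ \emph{$j$-dense} if $\rho(X)\ge j$ for every nonempty $X\subseteq I$. For $W\subseteq V(T)$, $N(W)$ is the set of vertices outside $W$ that have a neighbor in $W$ in $T$.
\end{definition}

\subsection{Pinned frameworks}

For $p\in(\mathbb R^3)^{V(T)}$ let $A_p\colon\mathbb R^E\to(\mathbb R^3)^I$ send weights to the forces at the interior vertices,
\[
(A_p\omega)_u=\sum_{v\sim u}\omega_{uv}(p_v-p_u).
\]
If $m\in(\mathbb R^3)^I$ is extended by $0$ on $C$, then $\sum_um_u\cdot(A_p\omega)_u=\sum_{uv\in E}\omega_{uv}(p_v-p_u)\cdot(m_u-m_v)$. So $m$ annihilates the image of $A_p$ if and only if $m$ is an infinitesimal motion of $(T,p)$ that fixes the anchors, and $A_p$ is surjective if and only if the framework with pinned anchors cannot move to first order.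

For $\omega\in\mathbb R^E$ let $L(\omega)$ be the $I\times I$ block of the weighted Laplacian of $T$: $L_{uu}=\sum_{f\ni u}\omega_f$ and $L_{uv}=-\omega_{uv}$. As a quadratic form,
\begin{equation}\label{eq:form}
q^TL(\omega)q=\sum_{uv\in E}\omega_{uv}(q_u-q_v)^2\qquad(q\in\mathbb R^I,\text{ extended by }0\text{ on }C).
\end{equation}
Hence $L(\omega)$ is positive definite if $\omega\ge0$ and every interior vertex is joined to $C$ by edges of positive weight. The equation $A_p\omega=0$ reads $(L(\omega)p_I)_u=\sum_{c\in C\cap N(u)}\omega_{uc}p_c$ for $u\in I$. So if $\det L(\omega)\ne0$, then for given anchor positions $p_C$ there is a unique placement $p=p(\omega,p_C)$ with $A_p\omega=0$, the \emph{balanced placement}, and it is rational in $(\omega,p_C)$.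

\begin{definition}
$(T,C)$ is \emph{rigid} if $A_p$ is surjective for some, and hence for general, $p$. It is \emph{well stressed} if there is a pair $(p,\omega)$, a \emph{witness}, such that $A_p$ is surjective, $A_p\omega=0$ and $\det L(\omega)\ne0$.
\end{definition}

These are the pinned versions of ``$3$-rigid'' and ``certified''. The core of the paper is the following statement.

\begin{proposition}\label{prop:key}
Let $(T,C)$ be an anchored planar graph.
\begin{itemize}
\item[(i)] If $T$ is $0$-dense, it is rigid.
\item[(ii)] If $T$ is $1$-dense, it is well stressed.
\end{itemize}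
\end{proposition}

\begin{remark}
Both counts are necessary. If $A_p$ is surjective, its $3|X|$ rows at $X$ are independent and vanish outside the $e(X)$ columns of edges meeting $X$, so $\rho(X)\ge0$. If $\rho(X)=0$ these rows and columns form an invertible matrix, so $A_p\omega=0$ forces $\omega=0$ on all edges meeting $X$, and $L(\omega)$ has a zero row. Planarity cannot be dropped: if $T[I]=K_8$ and there are no edges to $C$, a set of $j\le8$ vertices meets $j(15-j)/2\ge3j+1$ edges, but nothing is rigid.
\end{remark}

The difficulty in (ii) is that two conditions must hold at the same point. For a general placement $A_p$ is surjective, but the stresses are then whatever the geometry dictates and $\det L(\omega)$ is hard to control. For positive weights $\det L(\omega)\ne0$ is automatic, but the placement is dictated by the weights and may be degenerate. One witness, however, makes both conditions typical.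

\begin{lemma}\label{lem:general}
Let $(T,C)$ be well stressed.
\begin{itemize}
\item[(i)] For general $(\omega,p_C)$, $\det L(\omega)\ne0$ and $A_{p(\omega,p_C)}$ is surjective.
\item[(ii)] If $g$ is a nonzero polynomial on $(\mathbb R^3)^{V(T)}$, then $g(p(\omega,p_C))$ is not identically zero as a rational function of $(\omega,p_C)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $(p^\circ,\omega^\circ)$ be a witness; then $p^\circ=p(\omega^\circ,p^\circ_C)$. Let $B\subseteq E$, $|B|=3k$, index a nonzero maximal minor of $A_{p^\circ}$. This minor of $A_{p(\omega,p_C)}$ is a rational function that is nonzero at the witness, which proves (i). For $p$ near $p^\circ$ keep $\omega_{E\setminus B}=\omega^\circ_{E\setminus B}$ and solve $A_p\omega=0$ for $\omega_B$. The solution is continuous in $p$ and equals $\omega^\circ$ at $p^\circ$, so $\det L(\omega)\ne0$ and $p=p(\omega,p_C)$ for all $p$ near $p^\circ$. Thus the balanced placements fill a nonempty open set, on which $g$ does not vanish identically.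
\end{proof}

\subsection{One and two interior vertices}\label{sec:example}

If $k=1$ and the interior vertex $z$ has four neighbors, place them at $e_1,e_2,e_3$ and $-e_1-e_2-e_3$, put $z$ at the origin and take all weights $1$. The force at $z$ is $0$, the edge directions span $\mathbb R^3$ and $L=(4)$, so the star is well stressed.

Now let $T$ have interior vertices $u,v$, anchors $x,s,y,t$ and edges $uv,ux,uy,us,vx,vy,vt$ (Figure~\ref{fig:split}). Here $\rho(\{u\})=\rho(\{v\})=\rho(\{u,v\})=1$. Contracting $uv$ to a vertex $z$ gives the star, and we build a witness for $T$ by pulling $z$ apart. Place $x,y,s$ at $e_1,e_2,e_3$ and $t$ at $F=-e_1-e_2-e_3$. In the star, $F$ is the force on $z$ of the edge $zt$, the one edge that $v$ inherits alone. For $0<\varepsilon<1$ put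
\[
p_u=0,\quad p_v=\varepsilon F,\qquad\omega_{ux}=\omega_{uy}=\omega_{us}=1,\quad\omega_{vx}=\omega_{vy}=0,\quad\omega_{vt}=\tfrac1{1-\varepsilon},\quad\omega_{uv}=M=\tfrac1\varepsilon.
\]
The force at $v$ is $-M\varepsilon F+\omega_{vt}(1-\varepsilon)F=0$, and the force at $u$ is $e_1+e_2+e_3+M\varepsilon F=0$. Further
\[
\det L=\det\begin{pmatrix}3+M&-M\\-M&M+\omega_{vt}\end{pmatrix}=M(3+\omega_{vt})+3\omega_{vt},
\]
so $\det L/M\to4$ as $\varepsilon\to0$, which is the determinant for the star. Finally let $m$ be a motion fixing the anchors. The edges $ux,uy,us$ give $m_u=0$, and then $uv,vx,vy$ make $m_v$ orthogonal to $F$, $e_1-\varepsilon F$, $e_2-\varepsilon F$. Their determinant is $\det[F,e_1,e_2]=-1$, so $m_v=0$. Thus $T$ is well stressed.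

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[dashed,gray] (0,1.5)--(-2,0)--(0,-1.5)--(2,0)--cycle;
\draw (-0.6,0)--(0,1.5) (-0.6,0)--(0,-1.5) (-0.6,0)--(-2,0);
\draw (0.6,0)--(0,1.5) (0.6,0)--(0,-1.5) (0.6,0)--(2,0);
\draw[very thick] (-0.6,0)--(0.6,0);
\filldraw (-0.6,0) circle (2pt) node[below left] {$u$};
\filldraw (0.6,0) circle (2pt) node[below right] {$v$};
\filldraw[fill=white] (0,1.5) circle (2.5pt) node[above] {$x$};
\filldraw[fill=white] (0,-1.5) circle (2.5pt) node[below] {$y$};
\filldraw[fill=white] (-2,0) circle (2.5pt) node[left] {$s$};
\filldraw[fill=white] (2,0) circle (2.5pt) node[right] {$t$};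
\draw[dashed,gray] (6.5,1.5)--(4.5,0)--(6.5,-1.5)--(8.5,0)--cycle;
\draw (6.5,1.5)--(6.5,-1.5) (4.5,0)--(8.5,0);
\filldraw (6.5,0) circle (2pt) node[below right] {$z$};
\filldraw[fill=white] (6.5,1.5) circle (2.5pt) node[above] {$x$};
\filldraw[fill=white] (6.5,-1.5) circle (2.5pt) node[below] {$y$};
\filldraw[fill=white] (4.5,0) circle (2.5pt) node[left] {$s$};
\filldraw[fill=white] (8.5,0) circle (2.5pt) node[right] {$t$};
\end{tikzpicture}
\caption{Left: an anchored planar graph with interior vertices $u,v$ and four anchors (white). The dashed cycle, which is not part of the graph, shows where the discus is glued. Right: contracting the edge $uv$, which lies in the two triangles $uvx$ and $uvy$, gives a star.}\label{fig:split}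
\end{figure}

Three features of this computation persist in general. A very stiff spring $uv$ acts like a contraction, and $\det L/M$ tends to the determinant for the contracted graph. The short edge $uv$ must point along the resultant $F$ of the forces that $v$ inherits, since it has to transmit that force. And the edges from $v$ to the two common neighbors $x,y$ carry no weight but provide rigidity, as long as $F$, $p_x-p_z$ and $p_y-p_z$ are independent. The example also shows that the edge must be chosen with care: contracting $u$ into the anchor $x$ merges $vu$ with $vx$ and leaves $v$ with degree $3$, which destroys $1$-density.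

\section{From anchored graphs to the theorem}\label{sec:reduction}

We first show that $1$-density and planarity force four independent connections from any interior set to the anchors.

\begin{lemma}\label{lem:four}
If $T$ is $1$-dense, then $|N(W)|\ge4$ for every nonempty $W\subseteq I$. In particular $|C|\ge4$ if $I\neq\emptyset$, and every interior vertex is joined to $C$ by a path.
\end{lemma}

\begin{proof}
A component of $T[W]$ has its neighborhood inside $N(W)$, so we may assume that $T[W]$ is connected. Let $S=N(W)$ and suppose $|S|\le3$. No vertex of $W$ is adjacent to $o$, so $W$ is a component of $T^+-S$, different from the component $O$ that contains $o$. Let $S'\subseteq S$ be the set of vertices outside $O$ with a neighbor in $O$ in $T^+$.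

Suppose $|S'|=3$, so $S'=S$. Contract $O$ to a vertex $\hat o$, and keep only $W\cup S\cup\{\hat o\}$, with the edges meeting $W$ and one edge from $\hat o$ to each vertex of $S$. In this planar graph $\hat o$ has degree $3$. Draw a triangle on $S$ whose sides run along pairs of edges at $\hat o$, and delete $\hat o$. The result is a simple planar graph with $|W|+3$ vertices and $e(W)+3$ edges, so $e(W)+3\le3|W|+3$, contradicting $\rho(W)\ge1$.

Suppose $|S'|\le2$ and put $W'=V(T)\setminus(O\cup S')\supseteq W$. Every anchor is adjacent to $o$ and so lies in $O\cup S'$; thus $W'\subseteq I$. No edge joins $W'$ to $O$, so all edges meeting $W'$ lie in $T[W'\cup S']$, which has $\nu\le|W'|+2$ vertices. It has at most $3\nu-6\le3|W'|$ edges if $\nu\ge3$ and at most one edge otherwise, contradicting $\rho(W')\ge1$.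

For the last two claims take $W=I$, and $W$ a component of $T$ that avoids $C$.
\end{proof}

\begin{corollary}\label{cor:paths}
Let $T$ be $1$-dense with $I\ne\emptyset$.
\begin{itemize}
\item[(i)] From any four vertices of $T$ there start four disjoint paths to $C$, each meeting $C$ only in its last vertex.
\item[(ii)] From any $w\in I$ there start four paths to $C$, disjoint except at $w$, each meeting $C$ only in its last vertex.
\item[(iii)] For any $U$ with $C\subseteq U\subseteq V(T)$ there is a spanning forest of $T$ each of whose components contains exactly one vertex of $U$, its \emph{root}.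
\end{itemize}
\end{corollary}

\begin{proof}
If $|S|\le3$, every component $W$ of $T-S$ meets $C$, since otherwise $W\subseteq I$ and $N(W)\subseteq S$. So $S$ cannot meet every path from a set of four vertices to $C$, and Menger's theorem gives (i). For (ii) apply Menger's theorem to $N(w)$ and $C$ in $T-w$: a set $S$ of at most three vertices other than $w$ misses some path from $w$ to $C$, hence some path from $N(w)$ to $C$ in $T-w$. For (iii) start from $U$ and repeatedly attach a vertex adjacent to those already reached; all vertices are reached because each is joined to $C$.
\end{proof}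

We shall twice test a nonvanishing condition on weights supported on such paths and a forest, where balanced placements can be written down.

\begin{lemma}\label{lem:forest}
Let $C\subseteq U\subseteq V(T)$, let $\Phi$ be a forest as in Corollary~\ref{cor:paths}(iii), and let $\omega$ be $1$ on the edges of $\Phi$ and $0$ on all other edges not contained in $U$. Let $q\colon V(T)\to\mathbb R^d$ satisfy $\sum_{v\sim u}\omega_{uv}(q_v-q_u)=0$ for all $u\in I$. Then $q$ is constant on each component of $\Phi$. If $u_0u_1\dots u_\ell$ is a path in $U$ whose edges have a common weight $\lambda\neq0$, and whose inner vertices are interior and meet no other edge of nonzero weight inside $U$, then $q_{u_j}-q_{u_{j-1}}=(q_{u_\ell}-q_{u_0})/\ell$ for all $j$.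
\end{lemma}

\begin{proof}
A vertex outside $U$ is interior and meets no edges of nonzero weight except forest edges. At a leaf of $\Phi$ that is not a root, the equation says that $q$ agrees at the leaf and at its neighbor; this edge then contributes nothing to the equation at the neighbor, so we may delete the leaf and repeat. Thus forest edges contribute nothing, and the equation at $u_j$, $0<j<\ell$, reads $\lambda(q_{u_{j+1}}-q_{u_j})=\lambda(q_{u_j}-q_{u_{j-1}})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
Since $|V(G)|\ge5$, (a)$\Rightarrow$(b) is Theorem~\ref{thm:hendrickson}; (b)$\Rightarrow$(c) is trivial; (c)$\Rightarrow$(d) and the necessity of the count for $3$-rigidity are Lemma~\ref{lem:necessary}.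

Let $T$ be $H$ minus all edges inside $C$. Placing $o$ in the face $\Delta$ shows that $(T,C)$ is anchored planar, and $e(X)$ has the same meaning in $H$ and in $T$. We note:
\begin{equation}\label{eq:glue}
\text{if $(D,p)$ is infinitesimally rigid and $A_p$ is surjective, then $(G,p)$ is infinitesimally rigid.}
\end{equation}
Indeed, a motion of $(G,p)$ is trivial on $D$; after subtracting a trivial motion it vanishes on $C\cup\{a,b\}$, and then its restriction to $I$ annihilates the image of $A_p$ and is $0$. If $e(X)\ge3|X|$ for all $X$, then $T$ is rigid by Proposition~\ref{prop:key}(i), both hypotheses of \eqref{eq:glue} hold for general $p$, and $G$ is $3$-rigid. It remains to prove (d)$\Rightarrow$(a), and by Lemma~\ref{lem:certified} it suffices to show that $G$ is certified.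

If $I=\emptyset$, then $H\ne C$ contains a chord of $C$, so $n\ge4$ and $G$ is certified by Lemmas~\ref{lem:discus}(ii) and~\ref{lem:certified}. Let $I\ne\emptyset$. Then $T$ is $1$-dense, hence well stressed by Proposition~\ref{prop:key}(ii), and $n\ge4$ by Lemma~\ref{lem:four}.

\emph{A rational family of stressed placements.} Take as parameters $(\omega,p_C,p_a,p_b)$ with $\omega\in\mathbb R^{E(T)}$, such that $\det L(\omega)\ne0$ and $D$ is infinitesimally rigid at $p_{C\cup\{a,b\}}$, and place $I$ by $p(\omega,p_C)$. The edges of $T$ exert on $c\in C$ the force $f_c=\sum_{u\in N(c)}\omega_{uc}(p_u-p_c)$; put $f_a=f_b=0$. For a trivial motion $m$, since $A_p\omega=0$,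
\[
\sum_{c\in C}f_c\cdot m_c=\sum_{c\in C}f_c\cdot m_c+\sum_{u\in I}(A_p\omega)_u\cdot m_u=\sum_{uv\in E(T)}\omega_{uv}(p_v-p_u)\cdot(m_u-m_v)=0.
\]
So $D$ resolves the load $f$: there are unique weights $\sigma$ on $E(D)$, rational in the parameters, such that $(\omega,\sigma)$, with weight $0$ on the chords of $C$, is an equilibrium stress of $(G,p)$. This is where the minimal rigidity of the block is used.

Let $\tilde L(\omega)$ be the weighted Laplacian of $T$ on $I\cup C$ and let $\Lambda(\omega)=\tilde L(\omega)/L(\omega)$ be the Schur complement of its $I\times I$ block. This \emph{response matrix} acts as follows: given $q\in\mathbb R^C$, extend $q$ to $I$ so that $\sum_{v\sim u}\omega_{uv}(q_v-q_u)=0$ for all $u\in I$; then $(\Lambda(\omega)q)_c=\sum_{u\in N(c)}\omega_{uc}(q_c-q_u)$. The stress matrix of $(\omega,\sigma)$ is $\Omega=\tilde L(\omega)+\Omega_D(\sigma)$, both terms extended by $0$, and $\Omega_D(\sigma)$ vanishes in the rows and columns of $I$. Hence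
\[
\operatorname{rank}\Omega=|I|+\operatorname{rank}\Psi,\qquad\Psi=\Omega_D(\sigma)+\Lambda(\omega)\quad\text{on }C\cup\{a,b\}.
\]
Since $|V(G)|-4=|I|+n-2$, we need $\operatorname{rank}\Psi\ge n-2$.

\emph{The rank of $\Psi$ is $n-2$ at some parameters.} We choose weights for which $T$, seen from $C$, behaves like a star with four edges. Fix $w\in I$ and four paths from $w$ to $C$ as in Corollary~\ref{cor:paths}(ii), with distinct ends $c^1,\dots,c^4$ and lengths $\ell_j\ge1$. By Lemmas~\ref{lem:discus}(iii) and~\ref{lem:certified}, for generic $(p_C,p_a,p_b,p_w)$ the graph $D+w$, with $w$ joined to $c^1,\dots,c^4$, has a stress with weights $\theta_j$ on $wc^j$ and $\sigma'$ on $D$ whose stress matrix $\Omega^w$ has rank $(n+3)-4=n-1$. Here $\theta\ne0$ by Lemma~\ref{lem:discus}(i). In the relation $\sum_j\theta_j(p_{c^j}-p_w)=0$ any three of the vectors are independent, so all $\theta_j\ne0$. Also $\sum_j\theta_j\neq0$, since otherwise $\sum_j\theta_jp_{c^j}=0$ would be an affine dependence of four generic points.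

On $T$ put weight $\ell_j\theta_j$ on the edges of the $j$th path, weight $1$ on a forest rooted at $C$ and the path vertices, and $0$ elsewhere. Let $q$ be in equilibrium at all vertices of $I$. By Lemma~\ref{lem:forest}, $q$ is constant along the forest and has increments $(q_{c^j}-q_w)/\ell_j$ along the $j$th path, so the equation at $w$ becomes
\[
\sum_j\theta_j(q_{c^j}-q_w)=0,
\]
which determines $q_w$, and then all of $q$, from the values on $C$. With values $0$ on $C$ this shows $\det L(\omega)\ne0$. With values $p_C$ it shows that the balanced placement puts $w$ at the chosen point $p_w$. The last edge of the $j$th path exerts on $c^j$ the force $\ell_j\theta_j(p_w-p_{c^j})/\ell_j=\theta_j(p_w-p_{c^j})$, and forest edges exert none. So the load $f$ is that of the star with weights $\theta_j$, and $\sigma=\sigma'$ by uniqueness. The same computation for scalar $q$ gives $(\Lambda(\omega)q)_{c^j}=\theta_j(q_{c^j}-q_w)$ and $(\Lambda(\omega)q)_c=0$ for the other $c$, so $\Lambda(\omega)$ is the response matrix of the star. Therefore $\Psi$ is the Schur complement of the entry $\sum_j\theta_j\ne0$ of $\Omega^w$ at $w$, and $\operatorname{rank}\Psi=(n-1)-1=n-2$.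

\emph{Conclusion.} Some minor of $\Psi$ of size $n-2$ is a rational function of the parameters that is not identically zero. For general parameters it is nonzero, and $A_p$ is surjective by Lemma~\ref{lem:general}(i). Then $(G,p)$ is infinitesimally rigid by \eqref{eq:glue}, so $p$ spans $\mathbb R^3$ affinely, and $\operatorname{rank}\Omega=|V(G)|-4$. Thus $G$ is certified.
\end{proof}

The path-and-forest weights cannot serve as a witness themselves: they collapse whole branches of the forest to a point, where $A_p$ is in general far from surjective. Proposition~\ref{prop:key} is what guarantees surjectivity elsewhere in the same parameter space.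

\section{Critical sets and contraction}\label{sec:comb}

Let $(T,C)$ be anchored planar and let $d(X,Y)$ be the number of edges between disjoint sets $X,Y$. For $X,Y\subseteq I$,
\begin{equation}\label{eq:sub}
\rho(X)+\rho(Y)=\rho(X\cup Y)+\rho(X\cap Y)+d(X\setminus Y,Y\setminus X),\qquad\rho(\emptyset)=0.
\end{equation}
Indeed, an edge meeting $X\cap Y$ or joining $X\setminus Y$ to $Y\setminus X$ is counted twice on each side, and any other edge meeting $X\cup Y$ once. In particular $\rho(X)$ is the sum of $\rho$ over the components of $T[X]$. If $T$ is $1$-dense, a set $X$ with $\rho(X)=1$ is \emph{critical}; then $T[X]$ is connected, since otherwise $\rho(X)$ is a sum of at least two terms that are at least $1$. Critical sets are the places where $1$-density can be lost.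

\subsection{Triangles are faces}

\begin{lemma}\label{lem:triangle}
Let $T$ be $1$-dense and let $\tilde T$ be a simple plane graph obtained from an embedding of $T^+$ in the sphere by adding some edges inside $C$ (possibly none). For every $3$-cycle of $\tilde T$ avoiding $o$, the side not containing $o$ is a face. In particular, for $uv\in E$ each common neighbor $x$ of $u,v$ in $T$ gives a face bounded by $uvx$ and not incident with $o$, and $|N(u)\cap N(v)|\le2$.
\end{lemma}

\begin{proof}
Let $W$ be the set of vertices strictly on that side. An anchor is adjacent to $o$ and cannot lie there, so $W\subseteq I$. If $W\ne\emptyset$, the edges meeting $W$ and the $3$-cycle form a simple planar graph on $|W|+3$ vertices, so $e(W)+3\le3|W|+3$, a contradiction. So $W=\emptyset$, and no edge lies on that side because $\tilde T$ is simple. The edge $uv$ lies on at most two faces, and different $x$ give different faces.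
\end{proof}

\subsection{When contraction preserves density}

Let $uv\in E$ with $v\in I$ and $u\in I\cup C$. The graph $T/uv$ is obtained by contracting $uv$ to a vertex $z$, which is an anchor if and only if $u\in C$, and deleting duplicate edges and edges inside the anchor set. If $u\in C$ we identify $z$ with $u$, so the anchor set is always $C$. The graph $T/uv+o$ is a subgraph of the contraction of $T^+$, so $T/uv$ is anchored planar, with $k-1$ interior vertices.

\begin{lemma}\label{lem:contract}
Let $T$ be $1$-dense and $uv\in E$, $v\in I$. If $T/uv$ is not $1$-dense, there is a critical set $X\subseteq I\setminus\{u,v\}$ containing a common neighbor of $u$ and $v$.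
\end{lemma}

\begin{proof}
Write $\rho'$ for the surplus in $T/uv$. Let $u\in I$ and $z\in X'$, and put $X=(X'\setminus\{z\})\cup\{u,v\}$. The contraction removes one vertex of $X$, the edge $uv$, and one edge for each common neighbor, so $\rho'(X')=\rho(X)+2-|N(u)\cap N(v)|\ge1$ by Lemma~\ref{lem:triangle}. Hence a nonempty set $X$ with $\rho'(X)\le0$ avoids $z$, so $X\subseteq I\setminus\{u,v\}$, and $\rho'(X)=\rho(X)-r$ with $r=|X\cap N(u)\cap N(v)|\le2$. Thus $1\le\rho(X)\le r\le2$. If $\rho(X)=1$ we are done. Let $\rho(X)=r=2$, with common neighbors $x,y\in X$.

If $x,y$ lie in different components of $T[X]$, the surpluses of the components are at least $1$ and add up to $2$, so the component of $x$ is critical.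

Suppose that $P$ is a path from $x$ to $y$ in $T[X]$; we derive a contradiction. Embed $T^+$, and let $\gamma$ be the simple closed curve formed by $P$ and an arc from $y$ through the face $uvy$, across the midpoint of $uv$, and through the face $uvx$ to $x$. It meets $T^+$ only in $P$ and in the midpoint of $uv$, where it crosses the edge, so it separates $u$ from $v$. Since $V(P)\subseteq I$, the star formed by $o$ and $C$ avoids $\gamma$ and lies on one side. Let $W$ be the set of vertices strictly on the other side and not in $X$. Then $W\subseteq I$, and $W$ contains $u$ or $v$. An edge from $W$ to a vertex outside $W\cup X$ must cross $\gamma$, so it is $uv$. Hence at most $(3|W|-3)+1$ edges meet $W$ and miss $X$, and $\rho(X\cup W)\le\rho(X)-2=0$, a contradiction.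
\end{proof}

A minimal critical set leaves no room for the obstruction of Lemma~\ref{lem:contract}.

\begin{lemma}\label{lem:minimal}
Let $T$ be $1$-dense and let $X$ be an inclusion-minimal critical set. Then there is an edge $uv$ with $v\in X$ such that $T/uv$ is $1$-dense, and either $u\in X$ or $X=\{v\}$.
\end{lemma}

\begin{proof}
Let $|X|\ge2$ and let $uv$ be any edge of the connected graph $T[X]$. If $T/uv$ is not $1$-dense, there are a critical $Z$ avoiding $u,v$ and $x\in Z\cap N(u)\cap N(v)$. If $Z\cap X\ne\emptyset$, then \eqref{eq:sub} and $\rho(Z\cup X)\ge1$ give $\rho(Z\cap X)\le1$, so $Z\cap X$ is a critical proper subset of $X$. If $Z\cap X=\emptyset$, then $\rho(Z\cup X)=2-d(Z,X)\le0$ because of the edges $xu,xv$. Both are impossible.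

Let $X=\{w\}$, take $s\in N(w)$, and suppose that $T/sw$ is not $1$-dense. Then there are a critical $Z$ avoiding $w,s$ and $s'\in Z\cap N(w)\cap N(s)$. From $1\le\rho(Z\cup\{w\})=2-d(w,Z)$ we get $Z\cap N(w)=\{s'\}$. We claim that $T/s'w$ is $1$-dense. Otherwise the same argument gives a critical $Z'$ avoiding $w,s'$ and $s''\in N(w)\cap N(s')$ with $Z'\cap N(w)=\{s''\}$. Then $s'\in Z\setminus Z'$, and $s''\in Z'\setminus Z$ because $s''$ is a neighbor of $w$ other than $s'$. The edge $s's''$ and \eqref{eq:sub} give $\rho(Z\cup Z')+\rho(Z\cap Z')\le1$. As $\rho(Z\cup Z')\ge1$, this forces $Z\cap Z'=\emptyset$ and $\rho(Z\cup Z')=1$. Now $w$ has two neighbors in $Z\cup Z'$, so $\rho(Z\cup Z'\cup\{w\})\le1+1-2=0$, a contradiction.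
\end{proof}

\subsection{Cutting along a set of small surplus}

For $X\subseteq I$ consider two smaller graphs: $T-X$ with anchor set $C$, which is anchored planar, and the graph $T^*(X)$ with interior $X$, anchors $N(X)$ and the edges of $T$ meeting $X$. The edges of $T$ are partitioned between them, and for $Z\subseteq I\setminus X$ and $Z'\subseteq X$,
\begin{equation}\label{eq:cut}
\rho_{T-X}(Z)=\rho(X\cup Z)-\rho(X),\qquad\rho_{T^*(X)}(Z')=\rho(Z').
\end{equation}
To apply induction to $T^*(X)$ we need its anchors to lie on a common face. The danger is a vertex of $N(X)$ that is reached from $X$ on two sides, around a piece of the graph hanging from it; such a piece has few edges, which small surplus forbids.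

\begin{lemma}\label{lem:star}
Let $T$ be $0$-dense, $\emptyset\ne X\subseteq I$, $T[X]$ connected and $\rho(X)\le1$. Then $T^*(X)$ is anchored planar.
\end{lemma}

\begin{proof}
Embed $T^+$ in the sphere with polygonal edges and let $Q=T^+-X$. If $W$ is a component of $Q$ avoiding $o$, then $W\subseteq I$ and $\rho(X\cup W)=\rho(X)+|E(T[W])|-3|W|\le\rho(X)-3<0$, which is impossible. So $Q$ is connected. Suppose $s\neq o$ is a cut vertex of $Q$, and let $W$ be a component of $Q-s$ avoiding $o$. Then $W\subseteq I$, and the edges meeting $W$ but not $X$ lie in $T[W\cup\{s\}]$, so there are at most $3(|W|+1)-5$ of them. Hence $\rho(X\cup W)\le\rho(X)-2<0$, which is impossible. So no vertex other than $o$ is a cut vertex of $Q$.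

If $N(X)=\emptyset$ there is nothing to prove. Otherwise the drawing of $T^*(X)$ without the points of $N(X)$ is connected and disjoint from $Q$, so it lies in one face $f$ of $Q$. As $Q$ is connected, $f$ is an open disc whose boundary is traced by a closed walk, and the passages of the walk through a vertex $s$ correspond to the corners of $f$ at $s$. If $f$ has two corners at $s$, a closed curve through $s$ that joins them inside $f$ meets $Q$ only in $s$ and has edges of $Q$ at $s$ on both sides, so $s$ is a cut vertex of $Q$. Since $o\notin N(X)$, the face $f$ has exactly one corner at each $s\in N(X)$, and all edges from $s$ to $X$ leave $s$ in this corner. Follow the boundary walk inside $f$ at a small distance from $Q$, but at each $s\in N(X)$ run into $s$ alongside the edge by which the walk enters and leave alongside the edge by which it leaves. This gives a simple closed curve $\gamma$ that meets the drawing of $T^*(X)$ exactly in $N(X)$. The rest of the drawing is connected and so lies on one side of $\gamma$. A new vertex on the other side can be joined to all of $N(X)$.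
\end{proof}

\subsection{An edge in two triangles}

When no proper subset of $I$ is critical we cannot cut, and we have to split a vertex as in Section~\ref{sec:example}. For this we need an edge in two triangles. If $u$ is an anchor, a triangle may use an auxiliary edge between anchors.

\begin{lemma}\label{lem:twotri}
Let $T$ be $1$-dense with $k\ge2$, without isolated anchors, and let $I$ be the only critical set. Embed $T^+$, let $c_1,\dots,c_n$ be the cyclic order of the anchors around $o$, and suppose that $c_j,c_{j+1}$ have a common neighbor $w_j$ for every $j$ (indices mod $n$). Then there are an edge $uv\in E$ with $v\in I$ and distinct $x,y\in N(v)\setminus\{u\}$ such that $N(u)\cap N(v)\subseteq\{x,y\}$ and each $r\in\{x,y\}$ satisfies $ur\in E$ or $\{u,r\}\subseteq C$.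
\end{lemma}

\begin{proof}
We have $|E|=e(I)=3k+1$; every interior vertex has degree at least $5$ because singletons are not critical; $T[I]$ is connected, hence so is $T$; and $n\ge4$ by Lemma~\ref{lem:four}. Add the edges $c_jc_{j+1}$, drawn close to the paths $c_joc_{j+1}$. This gives a simple plane graph $\tilde T$ in which the faces at $o$ are the triangles $oc_jc_{j+1}$. By Lemma~\ref{lem:triangle} the triangle $c_jc_{j+1}w_j$ bounds a face $g_j$ not incident with $o$.

Let $\hat T=\tilde T-o$. It is simple and connected, has $k+n$ vertices and $3k+1+n$ edges, and one face is bounded by the cycle $c_1\dots c_n$; call the others \emph{inner}. By Euler's formula there are $2k+2$ inner faces, of total length $2(3k+1+n)-n=6k+2+n$. If $\tau$ of them are triangles, then $3\tau+4(2k+2-\tau)\le6k+2+n$, so $\tau\ge2k+6-n$. Each edge $c_jc_{j+1}$ lies on one inner face, so the triangular inner faces have at least $3\tau-n\ge6k+18-4n$ incidences with edges of $E$.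

Suppose that every edge of $E$ lies in at most one triangular inner face. Then $6k+18-4n\le3k+1$, that is, $4n\ge3k+17$. Let $e_{\mathrm{in}}=|E(T[I])|$ and $e_{\mathrm{out}}=3k+1-e_{\mathrm{in}}$. The degree bound gives $2e_{\mathrm{in}}+e_{\mathrm{out}}\ge5k$, so $e_{\mathrm{in}}\ge2k-1$ and $e_{\mathrm{out}}\le k+2$. If $w_{j-1}=w_j$, the edge $c_jw_j$ lies in $g_{j-1}$ and in $g_j$, which are different since $c_{j-1}\ne c_{j+1}$; this is excluded. So every anchor has at least two neighbors, $2n\le e_{\mathrm{out}}\le k+2$, and $4n\le2k+4<3k+17$, a contradiction.

So some $uv\in E$, with $v\in I$ say, lies in two triangular inner faces $uvx$ and $uvy$. Here $x\ne y$, since otherwise both sides of the $3$-cycle $uvx$ would be faces and $\hat T$ would be a triangle. These are the two faces of $\tilde T$ at $uv$, so by Lemma~\ref{lem:triangle} every common neighbor of $u,v$ in $T$ is $x$ or $y$. Edges of $\hat T$ not inside $C$ belong to $E$; hence $vx,vy\in E$, and $ur\in E$ unless $u,r\in C$.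
\end{proof}

\section{Stiff springs}\label{sec:stiff}

Let $uv\in E$, $v\in I$, and $T'=T/uv$; we write $A'$, $L'$ for the objects attached to $T'$. Every edge of $E\setminus\{uv\}$ has an image in $T'$, except the edges $vs$ with $u,s\in C$. Weights $\bar\omega$ on $E\setminus\{uv\}$ are a \emph{lift} of weights $\omega'$ on $T'$ if the weight of each edge of $T'$ is the sum of the weights of its one or two preimages. Every $\omega'$ has a lift of the following form: keep the weights on edges missing $u$ and $v$, put $\bar\omega_{us}=\omega'_{zs}$ for $s\in N(u)\setminus\{v\}$, and for $s\in N(v)\setminus\{u\}$ put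
\begin{equation}\label{eq:lift}
\bar\omega_{vs}=0\ \text{ if }s\in N(u),\qquad\bar\omega_{vs}\text{ arbitrary if }u,s\in C,\qquad\bar\omega_{vs}=\omega'_{zs}\ \text{ otherwise}.
\end{equation}
For a placement $p'$ of $T'$ let $\bar p$ be the placement of $T$ with $\bar p_u=\bar p_v=p'_z$ and $\bar p=p'$ elsewhere, and let $\bar f_s$ be the force at $s$ in $(T-uv,\bar p)$ for the weights $\bar\omega$. Preimages of an edge have the same end positions, so for any lift
\begin{equation}\label{eq:forces}
\bar f_s=(A'_{p'}\omega')_s\quad(s\in I\setminus\{u,v\}),\qquad\bar f_u+\bar f_v=(A'_{p'}\omega')_z\quad\text{if }u\in I.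
\end{equation}

\begin{lemma}\label{lem:stiff}
Let $\bar\omega$ be a lift of $\omega'$. Let $\{u,v\}\cap I\subseteq X\subseteq I$, and let $X'=(X\setminus\{u,v\})\cup\{z\}$ if $u\in I$ and $X'=X\setminus\{v\}$ if $u\in C$. Let $\omega^{(M)}$ be weights on $T$ with $\omega^{(M)}_{uv}=M\to+\infty$ and $\omega^{(M)}_f\to\bar\omega_f$ for all other edges $f$ meeting $X$.
\begin{itemize}
\item[(i)] $\det L(\omega^{(M)})_{XX}/M\to\det L'(\omega')_{X'X'}$.
\item[(ii)] Let $u\in I$ and $\det L'(\omega')_{X'X'}\ne0$. For fixed $g\in\mathbb R^X$ and large $M$ let $q$ solve $L(\omega^{(M)})_{XX}\,q=g$, and let $q'$ solve $L'(\omega')_{X'X'}\,q'=g'$, where $g'_z=g_u+g_v$ and $g'_s=g_s$ otherwise. Then $q_u,q_v\to q'_z$, and $q_s\to q'_s$ for the other $s\in X$.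
\end{itemize}
\end{lemma}

\begin{proof}
The block $L_{XX}$ is the form \eqref{eq:form} restricted to vectors supported on $X$, and it depends only on the weights of edges meeting $X$. Use the basis of $\mathbb R^X$ in which $e_u$ is replaced by $e_u+e_v$ (no change if $u\in C$) and $e_v$ comes last. The change of basis has determinant $\pm1$. The new coordinates of $q$ are $q_s$ for $s\ne u,v$, then $q_u$ if $u\in I$, and last $\eta=q_v-q_u$, where $q_u=0$ if $u\in C$. The edge $uv$ contributes $M\eta^2$, so the form has the matrix
\[
\begin{pmatrix}P_M&c_M\\c_M^T&d_M+M\end{pmatrix}
\]
with $P_M,c_M,d_M$ convergent. The block $P_M$ is the form restricted to $\eta=0$. For $q_u=q_v$ the preimages of an edge of $T'$ have the same difference $q_s-q_t$, and edges without image have difference $0$; so $P_M\to L'(\omega')_{X'X'}$. The determinant is $M\det P_M+O(1)$, which proves (i).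

In (ii) the system becomes $P_M\xi+c_M\eta=g'$, $c_M^T\xi+(d_M+M)\eta=g_v$, where $\xi$ collects the other coordinates. For large $M$, $P_M^{-1}$ exists and converges. Substituting $\xi=P_M^{-1}(g'-c_M\eta)$ gives $(M+O(1))\eta=O(1)$, so $\eta\to0$ and $\xi\to q'$.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:induction}

Let $\mathrm R(k)$ and $\mathrm W(k)$ be statements (i) and (ii) for graphs with $k$ interior vertices. For $k=0$ there are no edges and both are trivial. For $k\ge1$ we assume both statements for smaller values and prove first $\mathrm W(k)$, by a further induction on $(|E|,|C|)$ in lexicographic order, and then $\mathrm R(k)$. The two statements have to be proved together, because removing a critical set from a $1$-dense graph leaves only a $0$-dense one. Deleting isolated anchors changes neither hypotheses nor conclusions, so we assume there are none.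

Let $T$ be $1$-dense. If there is no critical set, then $\rho\ge2$ on nonempty sets, so $T-f$ is $1$-dense for any edge $f$. It is well stressed by induction on $|E|$, and a witness for $T-f$ with $\omega_f=0$ is a witness for $T$. Otherwise either some inclusion-minimal critical set is different from $I$, or $I$ is the only critical set.

\subsection{A minimal critical set $X\ne I$}

Put $Y=I\setminus X\neq\emptyset$, $T_0=T-X$ with edge set $E_0$ and map $A^0$, and $T^*=T^*(X)$ with edge set $E^*$ and map $A^*$. The rows of $A_p$ at $X$ vanish on the columns of $E_0$, so
\begin{equation}\label{eq:block}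
A_p=\begin{pmatrix}A^*_p&0\\{*}&A^0_p\end{pmatrix}\qquad(\text{rows }X,Y;\ \text{columns }E^*,E_0),
\end{equation}
and $A_p$ is surjective if $A_p^*$ and $A_p^0$ are. By \eqref{eq:cut}, $\rho_{T_0}(Z)=\rho(X\cup Z)-1\ge0$, so $T_0$ is rigid by $\mathrm R(|Y|)$. By Lemma~\ref{lem:star} and \eqref{eq:cut}, $T^*$ is anchored planar and $1$-dense, so it is well stressed by $\mathrm W(|X|)$. This decomposition will give surjectivity, but it says nothing about $\det L(\omega)$, since $T_0$ need not have a stress of its own. For the determinant we use an edge $uv$ as in Lemma~\ref{lem:minimal}; the graph $T'=T/uv$ is well stressed by $\mathrm W(k-1)$. To combine the two pieces of information we need one family of equilibria that contains both.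

\emph{The family.} Since $T_0$ is rigid, there is $B\subseteq E_0$ with $|B|=3|Y|$ such that the corresponding minor $\beta(p_{Y\cup C})$ of $A^0$ is a nonzero polynomial. Take as free parameters $(p_{Y\cup C},\omega_{E^*},\omega_{E_0\setminus B})$. The block $L(\omega)_{XX}$ is the matrix $L$ of $T^*$, so its determinant is a nonzero polynomial in $\omega_{E^*}$. Where this determinant and $\beta$ are nonzero, let $p_X$ be the balanced placement of $T^*$ for $(\omega_{E^*},p_{N(X)})$, which is equilibrium at $X$, and then let $\omega_B$ be the unique solution of equilibrium at $Y$:
\begin{equation}\label{eq:Y}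
A^0\omega_{E_0}=-J,\qquad J_y=\sum_{x\in X\cap N(y)}\omega_{xy}(p_x-p_y)\quad(y\in Y).
\end{equation}
Then $A_p\omega=0$, and $\Theta=\det L(\omega)$ is a rational function of the parameters.

\emph{$\Theta$ is not identically zero.} The vertex set of $T'$ contains $Y\cup C$, where $u$ is identified with $z$ if $X=\{v\}$. Choose $(\omega',p_C)$ for $T'$, with $p'=p(\omega',p_C)$, such that $\det L'(\omega')\ne0$, $\beta(p'_{Y\cup C})\ne0$ and, if $|X|\ge2$, $\det L'(\omega')_{X'X'}\ne0$ for $X'=(X\setminus\{u,v\})\cup\{z\}$. None of these three rational functions of $(\omega',p_C)$ is identically zero: the first because $T'$ is well stressed, the second by Lemma~\ref{lem:general}(ii), the third because for all weights $1$ the matrix $L'$ is positive definite by Lemma~\ref{lem:four}. Let $\bar\omega$ be a lift of $\omega'$, and let $\bar p$ and $\bar f$ be as in Section~\ref{sec:stiff}. Take the parameters $p_{Y\cup C}=p'_{Y\cup C}$, $\omega=\bar\omega$ on $(E^*\setminus\{uv\})\cup(E_0\setminus B)$, and $\omega_{uv}=M\to+\infty$. We show that for large $M$ the family is defined at these parameters and that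
\begin{equation}\label{eq:limit}
A^0\bar\omega_{E_0}=-\lim_{M\to\infty}J.
\end{equation}

Let $|X|\ge2$, so $u,v\in X$. By Lemma~\ref{lem:stiff}(i), $\det L_{XX}\ne0$ for large $M$. Each coordinate of $p_X$ solves $L_{XX}p_X=g$ with $g_x=\sum_{y\in N(x)\setminus X}\bar\omega_{xy}p'_y$, and the corresponding system for $T'$ in Lemma~\ref{lem:stiff}(ii) is the equilibrium of $\omega'$ at $X'$, whose solution is $p'_{X'}$. Hence $p\to\bar p$. For $y\in Y$ the sum $J_y$ does not involve $uv$, so $(A^0\bar\omega_{E_0})_y+J_y\to\bar f_y$, which is $0$ by \eqref{eq:forces}.

Let $X=\{v\}$ and put $\lambda=\sum_{s\in N(v)\setminus\{u\}}\bar\omega_{vs}$. Then $L_{XX}=M+\lambda\ne0$ for large $M$, and equilibrium at $v$ gives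
\[
p_v-p_u=\frac1{M+\lambda}\sum_{s\in N(v)\setminus\{u\}}\bar\omega_{vs}(p_s-p_u)=\frac{\bar f_v}{M+\lambda}.
\]
So again $p\to\bar p$, and for $y\in Y\setminus\{u\}$ we conclude as before. If $u\in Y$, then $J_u=M(p_v-p_u)\to\bar f_v$ and $(A^0\bar\omega_{E_0})_u=\bar f_u$, and the sum tends to $\bar f_u+\bar f_v=0$ by \eqref{eq:forces}. This proves \eqref{eq:limit}.

The columns $B$ of $A^0$ form a fixed invertible matrix, so \eqref{eq:Y} and \eqref{eq:limit} give $\omega_B\to\bar\omega_B$. All weights except $\omega_{uv}$ therefore converge to the lift $\bar\omega$, and Lemma~\ref{lem:stiff}(i), applied to the whole set $I$, gives $\Theta/M\to\det L'(\omega')\ne0$.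

\emph{Conclusion.} At general parameters $\Theta\ne0$, $\beta\neq0$ so that $A^0_p$ is surjective, and $A^*_p$ is surjective by Lemma~\ref{lem:general}(i) for $T^*$, because $(\omega_{E^*},p_{N(X)})$ is part of the free parameters. By \eqref{eq:block}, $(p,\omega)$ is a witness for $T$.

\subsection{The only critical set is $I$}

If $k=1$, then $T$ is a star with four anchors, which is well stressed by Section~\ref{sec:example}. Let $k\ge2$, embed $T^+$, and let $c_1,\dots,c_n$ be the cyclic order of the anchors around $o$.

Suppose some $c_j,c_{j+1}$ have no common neighbor. Draw an edge $c_jc_{j+1}$ close to the path $c_joc_{j+1}$ and contract it. This identifies the two anchors and gives an anchored planar graph with the same edges, the same function $\rho$ and fewer anchors. It is well stressed by induction, and a witness for it is a witness for $T$ with $p_{c_j}=p_{c_{j+1}}$, since $A_p$ and $L(\omega)$ are the same matrices.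

So we may take $u,v,x,y$ as in Lemma~\ref{lem:twotri}. The only critical set contains $v$, so $T'=T/uv$ is $1$-dense by Lemma~\ref{lem:contract}, and well stressed by $\mathrm W(k-1)$. Put $N^\circ=N(v)\setminus\{u,x,y\}$. A vertex $s\in N^\circ$ is not adjacent to $u$, and either $u,s\in C$ or $zs$ is an edge of $T'$. The parameters are now $(\omega',p_C,\alpha)$, where $\omega'$ are weights on $T'$ and $\alpha=(\alpha_s)$ is indexed by the $s\in N^\circ$ with $u,s\in C$. Let $p'=p(\omega',p_C)$, and let $\bar\omega$ be the lift \eqref{eq:lift} in which the arbitrary values are $\bar\omega_{vs}=\alpha_s$ for $s\in N^\circ$ and $0$ for $s\in\{x,y\}$. Then $\bar\omega_{vx}=\bar\omega_{vy}=0$ in all cases, and the force that $v$ inherits is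
\[
F=\bar f_v=\sum_{s\in N^\circ}\bar\omega_{vs}(p'_s-p'_z).
\]
The parameters $\alpha_s$ are needed because edges from $v$ to anchors disappear when $v$ is contracted into an anchor, and all edges $vs$ with $s\in N^\circ$ may be of this kind.

\emph{Claim: $h=\det[F,\;p'_x-p'_z,\;p'_y-p'_z]$ is not identically zero as a rational function of $(\omega',p_C,\alpha)$.}

By Corollary~\ref{cor:paths}(i) there are disjoint paths $P_u,P_v,P_x,P_y$ in $T$ from $u,v,x,y$ to $C$, each meeting $C$ only in its last vertex. Let $c_u,c_v,c_x,c_y$ be these distinct last vertices, and also their positions, and let $\ell_u,\ell_v,\ell_x,\ell_y\ge0$ be the lengths. As $v\in I$, $\ell_v\ge1$, and by disjointness the second vertex $v_1$ of $P_v$ lies in $N^\circ$. If $u\in I$, let $u_1$ be the second vertex of $P_u$; then $u_1\notin\{x,y,v_1\}$, and $u_1\notin N(v)$ because common neighbors of $u$ and $v$ lie in $\{x,y\}$.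

In $T'$ give weight $1$ to the images of all path edges and to those of $zx,zy$ that are edges of $T'$; recall that $zr$ is an edge unless $u,r\in C$. The only path edge that can lack an image is $vv_1$, when $u,v_1\in C$; in that case put $\alpha_{v_1}=1$. All other $\alpha_s$ are $0$. Let $U$ consist of $C$ and the images of the path vertices, give weight $1$ to a forest in $T'$ rooted at $U$ (if $U\ne V(T')$, by Corollary~\ref{cor:paths}(iii) for $T'$), and weight $0$ to all other edges. Every interior vertex of $T'$ is joined to $C$ by edges of weight $1$, so $L'$ is positive definite and $p'$ is defined.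

The edges of nonzero weight at $z$ are forest edges and, as far as they exist, $zx,zy,zv_1,zu_1$. By Lemma~\ref{lem:forest}, $p'_s=p'_z$ for a forest edge $zs$. Among $x,y,v_1,u_1$ only $v_1$ lies in $N^\circ$, and $\bar\omega_{vv_1}=1$ in either case, so $F=p'_{v_1}-p'_z$. Lemma~\ref{lem:forest} applies to the paths $zv_1\dots c_v$, $zx\dots c_x$, $zy\dots c_y$ and, if $u\in I$, $zu_1\dots c_u$, and gives
\[
F=\frac{c_v-p'_z}{\ell_v},\qquad p'_x-p'_z=\frac{c_x-p'_z}{1+\ell_x},\qquad p'_y-p'_z=\frac{c_y-p'_z}{1+\ell_y},\qquad p'_{u_1}-p'_z=\frac{c_u-p'_z}{\ell_u}.
\]
When $v_1$, $x$ or $y$ is an anchor the corresponding formula is an identity, whether or not the edge exists in $T'$. Place $c_u,c_v,c_x,c_y$ at affinely independent points. If $u\in C$, then $p'_z=c_u$. If $u\in I$, all four edges at $z$ exist, and equilibrium at $z$ says that the four vectors above add up to $0$; so $p'_z$ is the average of $c_u,c_v,c_x,c_y$ with weights proportional to $\frac1{\ell_u},\frac1{\ell_v},\frac1{1+\ell_x},\frac1{1+\ell_y}$, all positive. In both cases $p'_z$ is not in the plane of $c_v,c_x,c_y$, so $h\ne0$. This proves the claim.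

\emph{Splitting $z$.} By Lemma~\ref{lem:general}(i) and the claim, choose $(\omega',p_C,\alpha)$ with $\det L'(\omega')\ne0$, $A'_{p'}$ surjective and $h\ne0$. For $\varepsilon\ge0$ let $p^\varepsilon$ agree with $\bar p$ except that $p^\varepsilon_v=p'_z+\varepsilon F$. The column of $uv$ in $A_{p^\varepsilon}$ vanishes as $\varepsilon\to0$, so we rescale it: let $A_\varepsilon$ be the matrix whose column $uv$ is $-F$ at $v$ and, if $u\in I$, $F$ at $u$, and whose other columns are those of $A_{p^\varepsilon}$. It is continuous in $\varepsilon\ge0$, and for $\varepsilon>0$ it is $A_{p^\varepsilon}$ with the column $uv$ divided by $\varepsilon$.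

The map $A_0$ is surjective. Let $m$, extended by $0$ on $C$, annihilate its image, and put $\mu=m_v-m_u$. The column $uv$ gives $F\cdot\mu=0$. Let $r\in\{x,y\}$. If $ur\in E$, the edges $ur,vr$ give $(p'_r-p'_z)\cdot(m_u-m_r)=0=(p'_r-p'_z)\cdot(m_v-m_r)$, so $(p'_r-p'_z)\cdot\mu=0$. If $u,r\in C$, then $m_u=m_r=0$ and the edge $vr$ alone gives this equation. As $h\ne0$, $\mu=0$. So $m$ induces a vector on $T'$ with $m_z=m_u=m_v$, and it annihilates the image of $A'_{p'}$, because every edge of $T'$ has a preimage with the same end positions in $\bar p$. Hence $m=0$.

Let $\hat\omega\in\mathbb R^E$ be $\bar\omega$ extended by $\hat\omega_{uv}=1$. Then $A_0\hat\omega=0$. At $v$ the entry is $\bar f_v-F=0$. At $u$, if $u\in I$, it is $\bar f_u+F=\bar f_u+\bar f_v=0$, and at any other interior vertex $s$ it is $\bar f_s=0$, both by \eqref{eq:forces}.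

In Section~\ref{sec:example} the weights could be corrected by hand; in general we project. For small $\varepsilon>0$ the map $A_\varepsilon$ is surjective, and
\[
\omega^\varepsilon=\hat\omega-A_\varepsilon^T(A_\varepsilon A_\varepsilon^T)^{-1}A_\varepsilon\hat\omega
\]
lies in $\ker A_\varepsilon$ and tends to $\hat\omega$, since $A_\varepsilon\hat\omega\to0$ and $(A_\varepsilon A_\varepsilon^T)^{-1}$ converges. Replace the coordinate $\omega^\varepsilon_{uv}$ by $M_\varepsilon=\omega^\varepsilon_{uv}/\varepsilon\to+\infty$. The resulting $\omega$ satisfies $A_{p^\varepsilon}\omega=A_\varepsilon\omega^\varepsilon=0$, the map $A_{p^\varepsilon}$ has the same image as $A_\varepsilon$, and Lemma~\ref{lem:stiff}(i) gives $\det L(\omega)/M_\varepsilon\to\det L'(\omega')\ne0$. So $(p^\varepsilon,\omega)$ is a witness for small $\varepsilon$, and $\mathrm W(k)$ is proved.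

\subsection{Rigidity of $0$-dense graphs}

Let $T$ be $0$-dense with $k$ interior vertices. If $T$ is $1$-dense, it is well stressed by $\mathrm W(k)$, hence rigid. Otherwise let $X$ be a minimal nonempty set with $\rho(X)=0$. The surpluses of the components of $T[X]$ are nonnegative and add up to $0$, so $T[X]$ is connected by minimality.

If $X\ne I$, then $T-X$ and $T^*(X)$ are anchored planar (Lemma~\ref{lem:star}) and $0$-dense by \eqref{eq:cut}, so both are rigid by induction. For general $p$ both diagonal blocks in \eqref{eq:block} are surjective, and $T$ is rigid.

Let $X=I$, so $\rho(I)=0$ and $\rho(Z)\ge1$ for $\emptyset\ne Z\subsetneq I$. We add one edge to reach $1$-density and then show that it is redundant. Since $|E|=3k>3k-3\ge|E(T[I])|$, some anchor $c$ has a neighbor. In an embedding of $T^+$ let $cx$ be the edge following $co$ in the cyclic order at $c$. Then $x\in I$, and $o,c,x$ lie on a common face. Insert in this face a new anchor $c'$ adjacent to $x$ and $o$. The anchored planar graph $T_1=T+c'x$ has surplus $\rho(Z)+1$ on sets $Z$ containing $x$ and $\rho(Z)$ on the others, so it is $1$-dense, and well stressed by $\mathrm W(k)$. By Lemma~\ref{lem:general}(i)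 it has a witness $(p,\omega)$ with $\omega_{c'x}\ne0$. As $\omega$ lies in the kernel of the map of $T_1$, the column $c'x$ is a combination of the other columns, so these still span $(\mathbb R^3)^I$. They are the columns of the map of $T$, so $T$ is rigid. This proves $\mathrm R(k)$, and with it Proposition~\ref{prop:key} and Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CCK}
Bryan Gin-ge Chen, James Cruickshank, Derek Kitson,
\emph{Block-and-hole graphs: Constructibility and $(3,0)$-sparsity},
arXiv:2309.06804 (2023).

\bibitem{Connelly}
Connelly, \emph{Generic global rigidity}, 2005.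

\end{thebibliography}
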